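# Stable rank one for crossed products by finite groups

## 1. Crossed products by a group of order two

Let $\sigma$ be an automorphism of a unital C\*-algebra $A$ with $\sigma^2=\mathrm{id}$. The crossed product $B$ of $A$ by this action of the group of order two consists of the sums $a_0+a_1u$ with $a_0,a_1\in A$, where $u=u^*=u^{-1}$ and $ua=\sigma(a)u$. Suppose that the invertible elements are dense in $A$. Are they dense in $B$?

Start with $A=M_2(\mathbb C)$ and $\sigma=\mathrm{Ad}\,w$, $w=\mathrm{diag}(1,-1)$. Put $v=wu$. Then $vav^*=w\sigma(a)w^*=a$ for $a\in A$, so $v$ commutes with $A$, and $v^2=wuwu=w\sigma(w)=1$. So $v$ is central in $B$, and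
$$a_0+a_1v\longmapsto(a_0+a_1,\;a_0-a_1)$$
is an isomorphism $B\cong M_2(\mathbb C)\oplus M_2(\mathbb C)$. The element $1+v$ goes to $(2,0)$ and is not invertible, but $1+v+\varepsilon(1-v)\mapsto(2,2\varepsilon)$ is. In general we perturb the two matrices separately, and the invertible elements of $B$ are dense. Notice that $B$ is not simple although $A$ is: an inner action leaves a commuting copy of something inside $B$.

Now let $A=M_2(\mathbb C)\otimes M_2(\mathbb C)\otimes\cdots$ be the closure of the increasing union of the algebras $A_m=M_2(\mathbb C)^{\otimes m}$, and let $\sigma$ be $\mathrm{Ad}\,w$ in every tensor factor. Invertible elements are dense in each $A_m$, hence in $A$. This $\sigma$ is not inner. Indeed, let $s_k$ be the matrix $\begin{pmatrix}0&1\\1&0\end{pmatrix}$ in the $k$-th factor; then $\sigma(s_k)=-s_k$. If $\sigma=\mathrm{Ad}\,W$ with $W\in A$ unitary, then $Ws_k=-s_kW$ and $\|Ws_k-s_kW\|=\|2Ws_k\|=2$ for all $k$. But $W$ is a limit of elements of the $A_m$, and $A_m$ commutes with $s_k$ for $k>m$, so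 $\|Ws_k-s_kW\|\to0$, a contradiction. Nevertheless the crossed product is easy: $\sigma(A_m)=A_m$, so $B$ is the closure of the increasing union of the finite-dimensional C\*-algebras $A_m+A_mu$, and in each of these the invertible elements are dense.

In this last example we were saved by invariant finite-dimensional subalgebras. Suppose that we have none, and only know that the invertible elements are dense in $A$. Take $b=a_0+a_1u$ and try directly. Perturb $a_0$ so that it becomes invertible; then $b=a_0(1+cu)$ with $c=a_0^{-1}a_1$. Now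
$$(1-cu)(1+cu)=1-cucu=1-c\,\sigma(c)=(1+cu)(1-cu).\tag{1}$$
If $1-c\sigma(c)$ is invertible, so is $1+cu$. Conversely, if $1+cu$ is invertible, then so is $1-cu$ (apply the automorphism $a_0+a_1u\mapsto a_0-a_1u$ of $B$), hence so is $1-c\sigma(c)$. So we must move $c$ a little to make $1-c\sigma(c)$ invertible. For $\sigma=\mathrm{id}$ this is possible: $1-c^2=(1-c)(1+c)$; perturb $c$ to make $1-c$ invertible, then again, by much less, to make $1+c$ invertible too. For other $\sigma$ there is no such factorization in $A$. Density of invertible elements tells us that some element near $1-c\sigma(c)$ is invertible, but not that some element near it of the form $1-c'\sigma(c')$ is. Exactly here the direct approach stops.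

Pairs behave better. Let $b_i=a_{i,0}+a_{i,1}u$, $i=1,2$. The four coefficients form a matrix $[a_{i,k}]\in M_2(A)$ with no constraint between its entries. It can be approximated by an invertible matrix $[a'_{i,k}]$ (fact (F3) below). If $(c_1,c_2)$ is the first row of the inverse, then $c_1a'_{1,0}+c_2a'_{2,0}=1$ and $c_1a'_{1,1}+c_2a'_{2,1}=0$, so the perturbed elements $b_i'=a_{i,0}'+a'_{i,1}u$ satisfy $c_1b_1'+c_2b_2'=1$. So every pair in $B$ is close to a pair which generates $B$ as a left ideal. We would like the same for single elements.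

## 2. Topological stable rank, Property (SP), and the theorems

**Definition (stable rank).** For a unital C\*-algebra $A$ let $\mathrm{Lg}_n(A)\subseteq A^n$ be the set of $n$-tuples $(a_1,\dots,a_n)$ which generate $A$ as a left ideal, that is, with $\sum c_ia_i=1$ for some $c_i\in A$. The topological stable rank $\mathrm{tsr}(A)$ is the least $n$ such that $\mathrm{Lg}_n(A)$ is dense in $A^n$. We have $\mathrm{tsr}(A)=1$ if and only if the invertible elements are dense in $A$.

Finite-dimensional C\*-algebras have stable rank $1$. For $A=C(\mathbb D)$, $\mathbb D$ the closed unit disc, we have $\mathrm{tsr}(A)=2$. It is not $1$: if $g$ were invertible with $\|g-z\|<1$, then on the unit circle $g$ would have the winding number $1$ of $z$, while a function without zeros on $\mathbb D$ has winding number $0$. And a pair $(f,g)$ is a map $\mathbb D\to\mathbb C^2=\mathbb R^4$; approximate it by a polynomial map in the two real coordinates. Its image has measure zero, so adding a small constant makes it avoid $0$, and then $\bar f f+\bar g g$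 is invertible.

**Definition (hereditary subalgebras and Property (SP)).** For $b\in A_+$ put $\mathrm{her}(b)=\overline{bAb}$, the hereditary C\*-subalgebra generated by $b$. $A$ has Property (SP) if every nonzero hereditary C\*-subalgebra of $A$ contains a nonzero projection.

$C([0,1])$ fails (SP): functions vanishing at $0$ form a hereditary subalgebra without nonzero projections. The infinite tensor product $A$ of Section 1 has (SP). Indeed every nonzero hereditary subalgebra contains some $\mathrm{her}(b)$ with $b\ge0$, $\|b\|=1$. Choose $m$ and $b'\in(A_m)_+$ with $\|b-b'\|<\frac14$, and let $p\in A_m$ be the spectral projection of $b'$ for its largest eigenvalue $\lambda>\frac34$. Then $\|pbp-\lambda p\|<\frac14$, so $pbp$ is invertible in $pAp$. The element $y=b^{1/2}p(pbp)^{-1/2}$ has $y^*y=p$, so $yy^*$ is a nonzero projection, and it lies in $\mathrm{her}(b)$. This $A$ is also simple: the quotient map by a proper closed ideal is injective, hence isometric, on each simple unital algebra $A_m$, hence isometric on $A$.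

**Definition (crossed product).** Let a finite group $G$ act on $A$ by $\alpha$. Then $B=A\times_\alpha G=\bigoplus_{g\in G}Au_g$, where the $u_g$ are unitaries with $u_gu_h=u_{gh}$ and $u_gau_g^*=\alpha_g(a)$. The fixed point algebra is $A^\alpha=\{a:\alpha_g(a)=a\text{ for all }g\}$.

Our problem comes from Hiroyuki Osaka, "Stable rank for inclusions of C\*-algebras", arXiv:0708.4045 (2007). By a result of Osaka and Teruya, if $A$ is simple and unital with $\mathrm{tsr}(A)=1$ and (SP), then $\mathrm{tsr}(A\times_\alpha G)\le2$ for every action of a finite group. The problem is to decide whether the value is always $1$, or whether $2$ can occur. It is always $1$.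

**Theorem 1.** Let $A$ be a simple unital C\*-algebra with $\mathrm{tsr}(A)=1$ and (SP), $G$ a finite group, $\alpha$ any action of $G$ on $A$. Then $\mathrm{tsr}(A\times_\alpha G)=1$.

To state the criterion behind it we need comparison of projections.

**Definition (comparison).** A projection over a unital C\*-algebra $D$ is a projection in some $M_k(D)$. $P\sim Q$ is Murray–von Neumann equivalence, and $P\lesssim Q$ means that $P$ is equivalent to a subprojection of $Q$. For a projection $r$ let $r_k=r\oplus\dots\oplus r$ ($k$ times, $r_0=0$). For $b\in D_+$, $P\lesssim b$ means that $P$ is equivalent to a projection in $\mathrm{her}(b)$.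

**Theorem 2.** Let $D$ be a simple unital C\*-algebra and $t\ge1$ an integer such that

> $(*)_t$ for every nonzero $b\in D_+$ there is a nonzero projection $r\in D$ with $r_t\lesssim b$ and $\mathrm{tsr}(rDr)\le t$.

Then $\mathrm{tsr}(D)=1$.

For example, $M_k(\mathbb C)$ satisfies $(*)_1$, with $r$ of rank one. It does not satisfy $(*)_2$: if $b$ has rank one, no $r\ne0$ fits twice into $b$. The condition asks for small corners of stable rank at most $t$, and for room for $t$ copies of the corner under any $b$.

**Theorem 3.**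
(a) Let $D$ be simple and unital with (SP). Then $\mathrm{tsr}(D)=1$ if and only if there is $t<\infty$ such that every nonzero projection of $D$ dominates a nonzero projection $r$ with $\mathrm{tsr}(rDr)\le t$.
(b) Let $A$ be simple and unital with (SP), $G$ finite, $\alpha$ any action. Then $\mathrm{tsr}(A)=1\iff\mathrm{tsr}(A\times_\alpha G)=1$.
(c) In Theorem 1 also $\mathrm{tsr}(A^\alpha)=1$.

## 3. Five facts on projections, ideals and corners

Throughout, $D$ is a unital C\*-algebra.

**(F1)** If $c\in D$ and $e\in\mathrm{her}(c^*c)$ is a projection, then $e\sim f$ for a projection $f\in\mathrm{her}(cc^*)$.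

*Proof.* Let $c=v|c|$ be the polar decomposition in the bidual $D^{**}$. We have $v|c|^{1/k}\in D$, and $|c|^{1/k}e\to e$, so $ve=\lim_kv|c|^{1/k}e\in D$. Since $v^*v$ is the support projection of $c^*c$, $v^*ve=e$. So $(ve)^*(ve)=e$, and $f=vev^*$ is a projection equivalent to $e$. As $e$ is a limit of elements $c^*c\,d\,c^*c$, $f$ is a limit of elements $v|c|\,(|c|d|c|)\,|c|v^*\in cDc^*$. Finally $cDc^*\subseteq\mathrm{her}(cc^*)$, because $c=\lim_k(cc^*)^{1/k}c$. $\square$

**(F2)** If $D$ is simple and $0\ne b\in D_+$, then $\sum_id_i^*bd_i=1$ for some finite family $d_i\in D$. Hence, for a nonzero projection $r$, every projection $P$ over $D$ satisfies $P\lesssim r_N$ for some $N$.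

*Proof.* The algebraic ideal generated by $b$ is dense, so it contains an invertible element, hence $1=\sum_ix_iby_i$ for finitely many $x_i,y_i$. From $(x_i^*-y_i)^*b(x_i^*-y_i)\ge0$ we get
$$T:=\sum_i(x_ibx_i^*+y_i^*by_i)\ge\sum_i(x_iby_i+y_i^*bx_i^*)=2 .$$
So $T$ is invertible and $T^{-1/2}TT^{-1/2}=1$ has the required form. For $b=r$, $1=\sum_{i=1}^Md_i^*rd_i$ says that the column with entries $rd_i$ is a partial isometry from $1$ to a subprojection of $r_M$. So $1\lesssim r_M$, and if $P\in M_k(D)$ then $P\le1_k\lesssim r_{kM}$. $\square$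

**(F3)** If $\mathrm{tsr}(D)=1$, then $\mathrm{tsr}(M_n(D))=1$ for all $n$, and $\mathrm{tsr}(pDp)=1$ for every nonzero projection $p$.

*Proof.* For matrices use induction on $n$. Given $\begin{pmatrix}a&b\\c&d\end{pmatrix}$ with $a\in D$ and $d\in M_{n-1}(D)$, perturb $a$ to be invertible, then perturb $d$ so that $d-ca^{-1}b\in M_{n-1}(D)$ is invertible. A matrix with invertible $a$ and invertible Schur complement is invertible. For corners let $x\in pDp$, and let $g$ be an invertible element close to $x+(1-p)$. In block form relative to $p,1-p$, $g_{22}$ is close to $1-p$, hence invertible, and $g_{12},g_{21}$ are small. Since $g$ and $g_{22}$ are invertible, so is $g_{11}-g_{12}g_{22}^{-1}g_{21}\in pDp$, and it is close to $x$. $\square$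

**(F4)** If $\mathrm{Lg}_t(D)$ is dense in $D^t$, then $\mathrm{Lg}_m(D)$ is dense in $D^m$ for $m\ge t$. Stable rank does not increase on passing to a direct summand, and for a finite direct sum it is the maximum.

*Proof.* Perturb the first $t$ entries of an $m$-tuple into $\mathrm{Lg}_t(D)$; then the whole tuple is in $\mathrm{Lg}_m(D)$. The rest follows from $\mathrm{Lg}_m(D_1\oplus D_2)=\mathrm{Lg}_m(D_1)\times\mathrm{Lg}_m(D_2)$ and the first statement. $\square$

**(F5)** If $D$ is simple and $a,b\in D$ are nonzero, then $aDb\ne0$.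

*Proof.* Write $1=\sum x_iby_i$. If $aDb=0$, then $a=\sum ax_iby_i=0$. $\square$

We also use, without further mention, that projections at distance less than $1$ in a unital C\*-algebra are unitarily equivalent, so that their complements are equivalent too.

## 4. Counting rows: corners of the crossed product

The argument for pairs in Section 1 works for $n$-tuples when $|G|=n$. We need it for corners $pBp$ with $p$ a projection of $A$, and with a bound that does not depend on $p$. The obstacle is that $p$ need not be fixed by the action, so $pBp$ is not visibly a crossed product of $pAp$. Passing to $n\times n$ matrices repairs this. For $|G|=2$ replace $\mathrm{diag}(p,p)$ by the equivalent projection $P=\mathrm{diag}(p,\sigma(p))$. The unitary $V=\begin{pmatrix}0&u\\u&0\end{pmatrix}$ applies $\sigma$ and exchanges the two positions, so $VPV^*=\mathrm{diag}(\sigma(\sigma(p)),\sigma(p))=P$.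

**Lemma 1.** Let $A$ be unital with $\mathrm{tsr}(A)=1$, $|G|=n$, $B=A\times_\alpha G$. Then $\mathrm{tsr}(M_n(pBp))\le n$ for every nonzero projection $p\in A$.

*Proof.* **Step 1: an invariant copy of the corner.** Index $n\times n$ matrices by $G$, with matrix units $\varepsilon_{g,h}$. Put
$$P=\sum_g\alpha_g(p)\,\varepsilon_{g,g}\in M_G(A),\qquad Y=\sum_gu_gp\,\varepsilon_{g,g}.$$
Then $Y^*Y=\sum_gp\,\varepsilon_{g,g}=p\otimes1$ and $YY^*=P$. So $M_n(pBp)\cong B_1:=PM_G(B)P$.

**Step 2: $B_1$ is graded by $G$.** For $k\in G$ let $V_k=\sum_gu_k\varepsilon_{kg,g}$. It is $u_k\otimes1$ times a scalar permutation matrix, hence unitary, and $M_G(B)=\bigoplus_kM_G(A)(u_k\otimes 1)=\bigoplus_kM_G(A)V_k$. Moreover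
$$V_kPV_k^*=\sum_gu_k\alpha_g(p)u_k^*\,\varepsilon_{kg,kg}=\sum_g\alpha_{kg}(p)\,\varepsilon_{kg,kg}=P .$$
So with $A_1=PM_G(A)P$ we get $B_1=\bigoplus_kPM_G(A)V_kP=\bigoplus_kA_1V_k$.

**Step 3: the square matrix of coefficients.** $M_n(A_1)$ is a corner of $M_{n^2}(A)$, so $\mathrm{tsr}(M_n(A_1))=1$ by (F3). Let $b_1,\dots,b_n\in B_1$, $b_i=\sum_ka_{i,k}V_k$. Approximate $[a_{i,k}]$, a square matrix because $|G|=n$, by an invertible $[a_{i,k}']\in M_n(A_1)$. The row of its inverse with index $1\in G$ consists of $c_1,\dots,c_n\in A_1$ with $\sum_ic_ia'_{i,k}=P$ for $k=1$ and $=0$ for $k\ne1$. Then $b_i'=\sum_ka'_{i,k}V_k$ is close to $b_i$, and $\sum_ic_ib_i'=PV_1=P$, the unit of $B_1$. So $\mathrm{Lg}_n(B_1)$ is dense in $B_1^n$. $\square$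

So we can treat $n$ rows at once. To treat a single element $x$ we shall let $x$ borrow the missing rows. If $x$ vanishes on a projection $q$ from both sides, $qx=xq=0$, then the space $q$ is free. We may put $t-1$ small extra rows there, and make the column consisting of $x$ and these rows left invertible. This produces an element that is bounded below on $1-q$. It remains to fill in the orthogonal complement of its range, and this is a question of cancellation of projections. Both parts must be done with a projection $r$ whose corner has stable rank at most $t$, and with $t$ copies of $r$ under $q$. This is what $(*)_t$ provides.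

## 5. Left invertible columns over a simple algebra

**Definition (rectangular maps).** For projections $P,Q$ over $D$, $\mathrm{Hom}(P,Q)$ is the set of matrices $x$ over $D$ of the right size with $x=QxP$. Such an $x$ is left invertible if $yx=P$ for some $y\in\mathrm{Hom}(Q,P)$. The corner of $P\in M_k(D)$ is $PM_k(D)P=\mathrm{Hom}(P,P)$.

Equivalently, $x^*x$ is invertible in the corner of $P$: if $yx=P$ then $P=x^*y^*yx\le\|y\|^2x^*x$, and conversely $(x^*x)^{-1}x^*$ is a left inverse. For $D=\mathbb C$ these are the injective linear maps; they are dense among $m\times N$ matrices if and only if $m\ge N$. For $D=C(\mathbb D)$ the $1\times1$ matrix $z$ is not a limit of left invertible ones, while left invertible columns of length $2$ are dense; this is the case $N=1$, $t=2$ of the next lemma.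

**Lemma 2.** Let $E$ be unital with $\mathrm{tsr}(E)\le t$. If $N\ge1$ and $m\ge N+t-1$, the left invertible matrices are dense in $M_{m,N}(E)$.

*Proof.* Induction on $N$. For $N=1$ this is (F4). Let $N\ge2$ and let $T\in M_{m,N}(E)$ have first column $(a_1,\dots,a_m)^T$. Since $m-1\ge t$, we may perturb $(a_2,\dots,a_m)$ so that $\sum_{i\ge2}g_ia_i=1$ for some $g_i\in E$. Add $(1-a_1)\sum_{i\ge2}g_i\cdot(\text{row }i)$ to row $1$: the $(1,1)$ entry becomes $a_1+(1-a_1)=1$. Then clear the rest of column $1$ by row operations. So there is $S\in GL_m(E)$ such that $S$ times the perturbed $T$ equals $\begin{pmatrix}1&d\\0&T_2\end{pmatrix}$, where $T_2\in M_{m-1,N-1}(E)$ and $m-1\ge(N-1)+t-1$. Keep $S$ fixed and, by induction, approximate $T_2$ by $T_2'$ with $LT_2'=1$. Then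
$$\begin{pmatrix}1&-dL\\0&L\end{pmatrix}\begin{pmatrix}1&d\\0&T_2'\end{pmatrix}=\begin{pmatrix}1&0\\0&1\end{pmatrix},$$
so $S^{-1}\begin{pmatrix}1&d\\0&T_2'\end{pmatrix}$ is left invertible, and it is as close to $T$ as we like. $\square$

The number of extra rows is $t-1$ whatever $N$ is. This lets us replace the free module $E^N$ by any projection.

**Lemma 3.** Let $D$ be simple and unital, $r\ne0$ a projection in $D$ with $\mathrm{tsr}(rDr)\le t$, and $P$ a projection over $D$. Then the left invertible elements are dense in $\mathrm{Hom}(P,P\oplus r_{t-1})$.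

*Proof.* **Step 1: setting inside matrices over $E=rDr$.** By (F2), $P\lesssim r_N$ for some $N$. Replacing $P$ by an equivalent projection changes nothing, so let $P\le r_N$, i.e. $P\in M_N(E)$. Put $P'=r_N-P$. Given $\binom xy\in\mathrm{Hom}(P,P\oplus r_{t-1})$, fill up the column by the identity on $P'$:
$$T=\binom{x+P'}{y}\in M_{N+t-1,N}(E),\qquad J=\binom{P'}{0}\in M_{N+t-1,N}(E).$$
Then $TP'=J=JP'$ and $J^*J=P'$.

**Step 2: perturb without touching the filled-in part.** By Lemma 2 there is a left invertible $T'$ close to $T$. It need not satisfy $T'P'=J$; we correct this. Let $R=1+(T'P'-J)J^*$. As $T'P'$ is close to $TP'=J$, $R$ is close to $1$ and invertible. Moreover $RJ=J+(T'P'-J)P'=T'P'$. So $T''=R^{-1}T'$ is left invertible, close to $T$, and $T''P'=R^{-1}T'P'=J$.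

**Step 3: remove the filled-in part.** Decompose the rows along $P,P',r_{t-1}$ and the columns along $P,P'$. By Step 2,
$$T''=\begin{pmatrix}x''&0\\c&P'\\y''&0\end{pmatrix}.$$
Let $Z=(Z_1,Z_2,Z_3)$ be a left inverse of $T''$. Then $Z_2=ZJ=ZT''P'=P'$, and the $P$-column gives $Z_1x''+Z_2c+Z_3y''=P$. Multiply by $P$ from the left; since $PZ_2=PP'=0$, we obtain $PZ_1x''+PZ_3y''=P$. So $\binom{x''}{y''}$ is left invertible, and it is close to $\binom xy$. $\square$

## 6. Cancellation of projections

From $e\oplus p\sim f\oplus p$ one cannot conclude $e\sim f$ in general: over $D=B(\ell^2)$, $0\oplus1\sim1\oplus1$ but $0\not\sim1$. Under our hypotheses one can, as soon as $e$ has room for $t$ copies of $r$.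

**Lemma 4.** Let $D,r,t$ be as in Lemma 3, and let $e,f,p$ be projections over $D$ with $e\oplus p\sim f\oplus p$ and $r_t\lesssim e$. Then $e\sim f$.

*Proof.* **Step 1: reduction to $p=r$.** By (F2), $p\lesssim r_N$ for some $N$, so $e\oplus r_N\sim f\oplus r_N$. If the lemma holds for $p=r$, apply it to $e\oplus r_{N-1}$ and $f\oplus r_{N-1}$ (clearly $r_t\lesssim e\oplus r_{N-1}$), and continue. So let $e\oplus r\sim f\oplus r$.

**Step 2: a column describing $f$.** Write $e\sim r_t\oplus e_0$ and $h=r\oplus r_t\oplus e_0$. Take $V$ with $V^*V=f\oplus r$, $VV^*=h$, and let $c\in\mathrm{Hom}(r,h)$ be the restriction of $V$ to the summand $r$. Then $c^*c=r$, and $h-cc^*=V(f\oplus0)V^*\sim f$. Write $c=(c_0,c_1,c_2)^T$ along $h=r\oplus r_t\oplus e_0$; here $c_1\in M_{t,1}(rDr)$.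

**Step 3: make the middle part left invertible.** As $\mathrm{tsr}(rDr)\le t$, there is a left invertible $c_1'$ as close to $c_1$ as we like. Put $c'=(c_0,c_1',c_2)^T$. Then $c'^*c'\ge c_1'^*c_1'$ is invertible in $rDr$, and $Q=c'(c'^*c')^{-1}c'^*$ is a projection. If $c_1'$ is close enough to $c_1$, then $c'^*c'$ is close to $c^*c=r$ and $\|Q-cc^*\|<1$. So $h-Q\sim h-cc^*\sim f$.

**Step 4: move $c'$ to the first coordinate.** Let $\ell c_1'=r$ with $\ell\in\mathrm{Hom}(r_t,r)$. Adding $(r-c_0)\ell\cdot(\text{second component})$ to the first component turns the first component of $c'$ into $c_0+(r-c_0)=r$. Then subtract $c_1'$, respectively $c_2$, times the first component from the second and third. These operations are invertible, so there is an invertible $\Phi$ in the corner of $h$ with $\Phi c'=\iota:=(r,0,0)^T$. Let $k=h-\iota\iota^*$; then $k\sim r_t\oplus e_0\sim e$. It remains to see that $k\sim h-Q$.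

**Step 5: $\Phi$ induces an invertible map from $h-Q$ to $k$.** We have $\Phi Q=\iota(c'^*c')^{-1}c'^*$ and $k\iota=0$, so $k\Phi Q=0$. As $Qc'=c'$, also $(h-Q)\Phi^{-1}\iota=(h-Q)c'=0$. Therefore
$$W:=k\Phi(h-Q)=k\Phi,\qquad W':=(h-Q)\Phi^{-1}k=(h-Q)\Phi^{-1}.$$
Then $WW'=k\Phi(h-Q)\Phi^{-1}=k\Phi\Phi^{-1}=k$ and $W'W=(h-Q)\Phi^{-1}k\Phi(h-Q)=(h-Q)\Phi^{-1}\Phi(h-Q)=h-Q$. So $W$ is an invertible element of $\mathrm{Hom}(h-Q,k)$, and $W(W^*W)^{-1/2}$ implements $h-Q\sim k$. Altogether $e\sim k\sim h-Q\sim f$. $\square$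

## 7. From corners of rank at most $t$ to density of invertible elements

*Proof of Theorem 2.* Let $D$ be simple and unital with $(*)_t$. The following is used twice. If $q\in D$ is a nonzero projection, $(*)_t$ with $b=q$ gives $r\neq0$ with $\mathrm{tsr}(rDr)\le t$ and $r_t\lesssim q$. Restricting the partial isometry of $r_t=r\oplus r_{t-1}$ into $q$ to the summand $r_{t-1}$, we get a row $s$ over $D$ with
$$s^*s=r_{t-1},\qquad ss^*=q_1\le q,\qquad q_1\ne q,\tag{2}$$
because a copy of $r$ is left in $q-q_1$.

**Step 1: one-sided invertible elements of $D$ are invertible.** If $x$ is left invertible, then $x(x^*x)^{-1/2}$ is an isometry; so, using adjoints too, it suffices to show that every isometry is unitary. Suppose $v^*v=1$ and $q=1-vv^*\ne0$. Take $r,s,q_1$ as in (2), and let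
$$y=\binom{v^*}{s^*}\in\mathrm{Hom}(1,1\oplus r_{t-1}).$$
As $v^*q=0$, we have $v^*s=v^*qs=0$, so $yy^*=1\oplus r_{t-1}$. Also $y(q-q_1)=0$, since $v^*q=v^*q_1=0$ and $s^*q=s^*=s^*q_1$. By Lemma 3 there is a left invertible $y'$ with $\|y'-y\|<1$. Then $\|y'y^*-(1\oplus r_{t-1})\|=\|(y'-y)y^*\|<1$, so $y'y^*$ is invertible in the corner of $1\oplus r_{t-1}$. Hence $y'$ is also right invertible, so it is invertible. Then $y^*=y'^{-1}(y'y^*)$ is invertible, and so is $y$. This contradicts $y(q-q_1)=0$ and $q-q_1\ne0$.

**Step 2: cancellation.** Let $e\in D$ be a nonzero projection and $f,p$ projections over $D$ with $e\oplus p\sim f\oplus p$. By $(*)_t$ with $b=e$, Lemma 4 applies and gives $e\sim f$.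

**Step 3: reduction to an element vanishing on a projection from both sides.** Let $x\in D$ be non-invertible and $\delta>0$. By Step 1, $|x|$ and $|x^*|$ are non-invertible (if $|x|$ were invertible, $x$ would be left invertible; similarly for $|x^*|$). Let
$$k(s)=\frac{(s-\delta)_+}{s}\ \ (k(0)=0),\qquad\varphi(s)=(\delta-s)_+,\qquad x_\delta=xk(|x|)=k(|x^*|)x .$$
Since $s(1-k(s))=\min(s,\delta)$, $\|x-x_\delta\|\le\delta$. Since $k\varphi=0$, $x_\delta\varphi(|x|)=0$ and $\varphi(|x^*|)x_\delta=0$. Since $0$ is in the spectra of $|x|$ and $|x^*|$ and $\varphi(0)=\delta$, both $\varphi(|x|)$ and $\varphi(|x^*|)$ are nonzero. So $x_\delta$ is killed on the right and on the left, but by different elements. To connect them, use (F5): there is $a\in D$ with $c=\varphi(|x^*|)\,a\,\varphi(|x|)\ne0$. By $(*)_t$, $\mathrm{her}(c^*c)$ contains a nonzero projection $e$, and by (F1) $e\sim f$ for a projection $f\in\mathrm{her}(cc^*)$. As $\mathrm{her}(c^*c)\subseteq\mathrm{her}(\varphi(|x|))$ and $\mathrm{her}(cc^*)\subseteq\mathrm{her}(\varphi(|x^*|))$,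 we get $x_\delta e=0$ and $fx_\delta=0$.

We next rotate $f$ to $e$. We have $(1-e)\oplus e\sim1\sim(1-f)\oplus f\sim(1-f)\oplus e$. If $e\ne1$, Step 2 gives $1-e\sim1-f$. If $e=1$, then $f\sim1$ is the range projection of an isometry, so $f=1$ by Step 1, and again $1-e\sim1-f$. Adding the partial isometries for $f\sim e$ and $1-f\sim1-e$, we get a unitary $u\in D$ with $ufu^*=e$. Then $\hat x=ux_\delta$ satisfies $\hat xe=0$ and $e\hat x=ufx_\delta=0$. If $\hat x$ is a limit of invertible elements, so is $x_\delta=u^*\hat x$; as $\delta$ is arbitrary, so is $x$. Hence it suffices to approximate $\hat x$.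

**Step 4: borrow $t-1$ rows from $q=e$.** Now $\hat x\in(1-q)D(1-q)$ and $q\ne0$. If $q=1$, then $\hat x=0$ is a limit of invertible scalars; let $q\ne1$. Take $r,s,q_1$ as in (2), and let $\eta>0$. Lemma 3 with $P=1-q$, applied to $\binom{\hat x}{0}$, gives a left invertible $\binom ay\in\mathrm{Hom}(1-q,(1-q)\oplus r_{t-1})$ at distance less than $\eta$ from it. Put $z=a+sy\in(1-q+q_1)D(1-q)$. Since $s^*a=s^*q(1-q)a=0$,
$$z^*z=a^*a+y^*y,\qquad(z-\hat x)^*(z-\hat x)=(a-\hat x)^*(a-\hat x)+y^*y .$$
So $z^*z$ is invertible in $(1-q)D(1-q)$ and $\|z-\hat x\|<\eta$.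

**Step 5: fill in the complement of the range.** Let $v=z(z^*z)^{-1/2}$, so $v^*v=1-q$; put $f'=vv^*$ and $e'=1-f'$. Then
$$q\oplus(1-q)\sim1\sim e'\oplus f'\sim e'\oplus(1-q),$$
and $r_t\lesssim q$, so $q\sim e'$ by Lemma 4. Let $w^*w=q$, $ww^*=e'$, and put $\gamma=z+\eta w$. Since $z=f'z=z(1-q)$ and $w=e'w=wq$, we have $z^*w=z^*f'e'w=0$ and $zw^*=z(1-q)qw^*=0$. Hence
$$\gamma^*\gamma=z^*z+\eta^2q,\qquad\gamma\gamma^*=zz^*+\eta^2e'.$$
The first is invertible because $z^*z$ is invertible in $(1-q)D(1-q)$, the second because $zz^*=v(z^*z)v^*$ is invertible in $f'Df'$. So $\gamma$ is invertible, and $\|\gamma-\hat x\|\le2\eta$. As $\eta$ was arbitrary, the theorem is proved. $\square$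

To prove Theorem 1 we must now verify $(*)_n$ for the simple pieces of the crossed product. Lemma 1 bounds the stable rank of corners at projections of $A$. What is missing is to find such projections, many times, inside an arbitrary $\mathrm{her}(b)$ with $b\in B_+$. For this the part of $b$ off $A$ has to be made small, and inner and outer automorphisms behave quite differently there.

## 8. Outer automorphisms and small twisted products

An inner automorphism $\mathrm{Ad}\,w$ cannot satisfy the next lemma: with $a=w^*$ and $\sigma=\mathrm{Ad}\,w$, $\|xa\sigma(x)\|=\|xw^*wxw^*\|=\|x^2\|=1$ for all $x\ge0$ of norm $1$. The lemma says that only inner ones are obstructed in this way. For a toy picture where smallness is visible, take the (non-simple) algebra $\mathbb C\oplus\mathbb C$ and the flip $\sigma$: $x=(1,0)$ gives $x\sigma(x)=0$.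

**Lemma 5 (Kishimoto, Comm. Math. Phys. 81 (1981)).** Let $A$ be simple and unital, $\sigma\in\mathrm{Aut}(A)$ outer, $a\in A$, $H\ne0$ a hereditary C\*-subalgebra of $A$, and $\varepsilon>0$. There is $x\in H_+$ with $\|x\|=1$ and $\|xa\sigma(x)\|<\varepsilon$.

*Proof.* Suppose $\|xa\sigma(x)\|\ge\varepsilon$ for all $x\in H_+$ of norm $1$; we show that $\sigma$ is inner. Fix an irreducible representation $\pi:A\to B(K)$. It is faithful since $A$ is simple. We also write $\pi$ for its normal extension $A^{**}\to B(K)$, and states of $A$ are extended normally to $A^{**}$. Let $K_H=\overline{\pi(H)K}$, which is nonzero. The algebra $H$ acts irreducibly on $K_H$: if $0\ne\zeta\in K_H$, then $\pi(h_0)\zeta\ne0$ for some $h_0\in H$ (else $\zeta\perp\pi(H)K$); the space $\pi(A)\pi(h_0)\zeta$ is dense in $K$, so $\pi(HAh_0)\zeta$ spans a dense subspace of $K_H$, and $HAh_0\subseteq H$.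

We use Kadison's transitivity theorem in this form: if a self-adjoint operator maps finitely many linearly independent vectors $\xi_i$ to $\eta_i$, then some self-adjoint element of the irreducibly represented algebra does so too.

**Step 1: a minimal projection of $A^{**}$ for each vector.** Let $\xi\in K_H$ be a unit vector, $\varphi=\langle\pi(\cdot)\xi,\xi\rangle$, and $L=\{y\in A:\varphi(y^*y)=0\}=\{y:\pi(y)\xi=0\}$. Let $(e_j)$ be an increasing approximate unit of the C\*-algebra $L\cap L^*$, and $p=1-\sup_je_j\in A^{**}$. As $\varphi(e_j)=0$, $\varphi(p)=1$. We claim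
$$pxp=\varphi(x)p\qquad(x\in A^{**}).\tag{3}$$
First, $\ker\varphi=L+L^*$ (in $A$). The inclusion $\supseteq$ follows from $|\varphi(y)|^2\le\varphi(y^*y)$. Conversely let $\varphi(y)=0$, i.e. $\pi(y)\xi\perp\xi$. If $\pi(y)\xi=0$, then $y\in L$. Otherwise, by transitivity there is $b=b^*\in A$ with $\pi(b)\xi=0$ and $\pi(b)\pi(y)\xi=\pi(y)\xi$. Then $(1-b)y\in L$, and $y^*b\in L$, i.e. $by\in L^*$; so $y=(1-b)y+by\in L+L^*$.

Now let $\psi$ be a normal state of $A^{**}$ with $\psi(p)=1$. Then $\psi(e_j)=0$ for all $j$. For $y\in L\cap L^*$, $|\psi(e_jy)|^2\le\psi(e_j^2)\psi(y^*y)=0$, and $e_jy\to y$, so $\psi(y)=0$. For $y\in L$, $y^*y\in L\cap L^*$, so $|\psi(y)|^2\le\psi(y^*y)=0$. Hence $\psi$ vanishes on $L+L^*=\ker\varphi$, and $\psi=\varphi$. So $\varphi$ is the only normal state of the von Neumann algebra $pA^{**}p$. Since normal states separate points, $pxp=\varphi(pxp)p$, and $\varphi(pxp)=\varphi(x)$ because $\varphi(p)=1$. This is (3). Moreover $\pi(p)\xi=\xi$, and by (3) $\pi(p)\pi(A)\pi(p)\subseteq\mathbb C\pi(p)$. As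 $\pi(A)$ is weakly dense in $B(K)$, $\pi(p)$ is the projection onto $\mathbb C\xi$.

**Step 2: approximate $p$ by elements of $H$.** By transitivity for $H$ on $K_H$ there is a self-adjoint $h_1\in H$ with $\pi(h_1)\xi=\xi$. With $g(s)=\min(\max(s,0),1)$, $h=g(h_1)\in H$ satisfies $0\le h\le1$ and $\pi(h)\xi=\xi$. By (3), $p(1-h)p=\varphi(1-h)p=0$, so $(1-h)^{1/2}p=0$, $hp=p$ and $h^{1/2}p=p$. Put
$$x_j=h^{1/2}(1-e_j)h^{1/2}\in H_+ .$$
This net decreases to $h^{1/2}ph^{1/2}=p$. Since $\pi(h^{1/2})\xi=\xi$, $\varphi(x_j)=\varphi(1-e_j)=1$; as $0\le x_j\le1$, $\|x_j\|=1$.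

For $y\in A_+$ we claim $\limsup_j\|x_jyx_j\|\le\varphi(y)$. Since $x_j^2\le x_j$, $\|x_jyx_j\|=\|y^{1/2}x_j^2y^{1/2}\|\le\|y^{1/2}x_jy^{1/2}\|$. The continuous functions $\psi\mapsto\psi(y^{1/2}x_jy^{1/2})$ on the compact state space of $A$ decrease pointwise to $\psi(y^{1/2}py^{1/2})\le\|y^{1/2}py^{1/2}\|=\|pyp\|=\varphi(y)$. For $\delta>0$ the closed sets where they are $\ge\varphi(y)+\delta$ decrease and have empty intersection, so one of them, hence all later ones, are empty. So eventually $\|y^{1/2}x_jy^{1/2}\|\le\varphi(y)+\delta$.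

**Step 3: $\sigma$ is implemented by a unitary $U$ on $K$.** For $j\ge k$ we have $x_j^2\le x_j\le x_k$, so by our assumption
$$\varepsilon^2\le\|x_ja\sigma(x_j)\|^2=\|x_ja\sigma(x_j)^2a^*x_j\|\le\|x_ja\sigma(x_k)a^*x_j\| .$$
By Step 2, $\varepsilon^2\le\varphi(a\sigma(x_k)a^*)$. Let $k$ vary, and put $q=\sigma^{**}(p)$. By normality and (3), $\varepsilon^2\le\varphi(aqa^*)=\|paqa^*p\|=\|paq\|^2$. Applying $\sigma^{**}$ to (3) we get
$$qxq=\varphi'(x)q,\qquad\varphi'=\varphi\circ\sigma^{-1}.\tag{4}$$
Let $\lambda=\|paq\|^2\ge\varepsilon^2$. By (3) and (4), $(paq)(paq)^*=\lambda p$ and $(paq)^*(paq)=\lambda q$. So $v=\lambda^{-1/2}paq$ is a partial isometry in $A^{**}$ with $vv^*=p$, $v^*v=q$. As $\pi(p)\ne0$, also $\pi(q)\ne0$. Let $\zeta\in\pi(q)K$ be a unit vector. By (4), $\langle\pi(x)\zeta,\zeta\rangle=\langle\pi(qxq)\zeta,\zeta\rangle=\varphi'(x)$ for $x\in A$. On the other hand $\varphi'(x)=\langle\pi(\sigma^{-1}(x))\xi,\xi\rangle$. So $\varphi'$ is a vector state of both irreducible representations $\pi$ and $\pi\circ\sigma^{-1}$.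 By uniqueness of the GNS representation there is a unitary $U$ on $K$ with $U\xi=\zeta$ and $U\pi(\sigma^{-1}(x))U^*=\pi(x)$, that is,
$$\pi(\sigma(y))=U\pi(y)U^*\qquad(y\in A).$$
By irreducibility of $\pi$, $U$ is unique up to phase. In particular, up to phase, it does not depend on $\xi$. By (4), $\pi(q)$ has rank one, so it is the projection onto $\mathbb CU\xi$, and
$$|\langle\pi(a)U\xi,\xi\rangle|=\|\pi(p)\pi(a)\pi(q)\|=\lambda^{1/2}\|\pi(v)\|=\lambda^{1/2}\ge\varepsilon\qquad\text{for all unit }\xi\in K_H .$$

**Step 4: choose the phase.** The numerical range of the compression of $\pi(a)U$ to $K_H$ is convex (Toeplitz–Hausdorff) and has distance at least $\varepsilon$ from $0$. The point of its closure nearest to $0$ defines a line separating it from $0$; so after changing the phase of $U$,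
$$\mathrm{Re}\,\langle\pi(a)U\xi,\xi\rangle\ge\varepsilon\|\xi\|^2\qquad(\xi\in K_H).\tag{5}$$

**Step 5: pass from $K_H$ to $K$.** Take $0\ne h'\in H_+$ and, by (F2), $d_i\in A$ with $\sum d_i^*h'd_i=1$. Put $c_i=h'^{1/2}d_i$ and $y=\sum_ic_i^*a\sigma(c_i)\in A$. Then $\pi(y)U=\sum_i\pi(c_i)^*\pi(a)U\pi(c_i)$, $\pi(c_i)K\subseteq K_H$ and $\sum c_i^*c_i=1$; so (5) gives $\mathrm{Re}(\pi(y)U)\ge\varepsilon$. Hence $\pi(y)U$ is invertible, so $\pi(y)$ is, and so is $y$ in $A$, as $\pi$ is faithful. Write $y=kw$ with $k=|y^*|$ invertible and $w\in A$ unitary. The unitary $W=\pi(w)U$ implements $\sigma'=\mathrm{Ad}\,w\circ\sigma$, and $\mathrm{Re}(\pi(k)W)\ge\varepsilon$. Multiplying from both sides by $\pi(k)^{-1/2}$,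
$$\mathrm{Re}\big(\pi(k)^{1/2}W\pi(k)^{-1/2}\big)\ge\varepsilon\,\pi(k)^{-1}\ge\eta:=\varepsilon/\|k\|>0 .$$
If $\mathrm{Re}\,\mu<\eta$, then $\pi(k)^{1/2}W\pi(k)^{-1/2}-\mu$ has real part bounded below by a positive number, so it is invertible. So the spectrum of the similar operator $W$ lies in $\{\mu\in\mathbb T:\mathrm{Re}\,\mu\ge\eta\}=\{e^{i\theta}:|\theta|\le\theta_0\}$ for some $\theta_0<\pi/2$. Hence $W=e^{ib}$ with $b=b^*\in B(K)$ and $\|b\|\le\theta_0$.

**Step 6: $\sigma'$ is the exponential of a derivation of $A$.** On the Banach space $B(K)$ let $\Delta(x)=i(bx-xb)$ and $T=\mathrm{Ad}\,W$. Then $T=e^\Delta$. Left and right multiplication by $b$ commute and have spectrum in $[-\theta_0,\theta_0]$, so $\Delta$ has spectrum in $i[-2\theta_0,2\theta_0]$, where $2\theta_0<\pi$. By functional calculus $\Delta=\log T$ with the principal branch, and $T$ has spectrum in the arc $\{e^{i\theta}:|\theta|\le2\theta_0\}$. For small $\kappa>0$ the compact set $\{\rho e^{i\theta}:\frac12\le\rho\le2,\ |\theta|\le2\theta_0+\kappa\}$ is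 a neighborhood of this arc in the domain of $\log$, and its complement is connected. By Runge's theorem $\log$ is a uniform limit of polynomials on it, so $\Delta$ is a norm limit of polynomials in $T$. As $T\pi(A)=\pi(A)$ and $\pi(A)$ is closed, $\Delta$ maps $\pi(A)$ into itself. So $\Delta$ restricts to a derivation $\delta$ of $\pi(A)\cong A$ with $\delta(x^*)=\delta(x)^*$, and $\sigma'=e^\delta$.

**Step 7: conclusion.** By Sakai (J. Funct. Anal. 2 (1968), 202–206), derivations of simple unital C\*-algebras are inner, so $\delta=[c,\cdot]$ with $c\in A$. From $\delta(x^*)=\delta(x)^*$ we get $\delta=[-c^*,\cdot]$ as well; replacing $c$ by $(c-c^*)/2$ we may take $c=-c^*$. Then $e^c\in A$ is unitary, and $\sigma'=e^\delta=\mathrm{Ad}\,e^c$ is inner. Hence $\sigma=\mathrm{Ad}\,w^*\circ\sigma'$ is inner, a contradiction. $\square$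

## 9. The relative commutant and the decomposition of $B$

From here to the end of Section 10, $A$ is simple, unital, infinite-dimensional and has (SP), $n=|G|$, and $B=A\times_\alpha G$. The condition $\mathrm{tsr}(A)=1$ is not used in these two sections. The purpose of this section is to split $B$ into finitely many summands, and to isolate the part of $B$ coming from inner automorphisms.

Let $N=\{g\in G:\alpha_g\text{ is inner}\}$, a normal subgroup. For $g\in N$ write $\alpha_g=\mathrm{Ad}\,w_g$ with $w_g\in A$ unitary, and $v_g=w_g^*u_g$, with $w_1=v_1=1$. Then $v_gav_g^*=w_g^*\alpha_g(a)w_g=a$, so $v_g\in A'\cap B$. Moreover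
$$A'\cap Au_g=\mathbb Cv_g\qquad(g\in N):\tag{6}$$
an element of $Au_g=Av_g$ has the form $cv_g$, and if it commutes with $A$, so does $c$, whence $c\in A\cap A'=\mathbb C$. The elements $v_gv_h$, $v_g^*$ and $u_kv_gu_k^*$ ($k\in G$) lie in $A'$ and in $Au_{gh}$, $Au_{g^{-1}}$, $Au_{kgk^{-1}}$ respectively. By (6) they are scalar multiples of $v_{gh}$, $v_{g^{-1}}$, $v_{kgk^{-1}}$. Hence
$$F=\mathrm{span}\{v_g:g\in N\}$$
is a finite-dimensional C\*-algebra which commutes with $A$ and is mapped onto itself by $\theta_g=\mathrm{Ad}\,u_g$, $g\in G$. The map $a\otimes f\mapsto af$ is an isomorphism $A\otimes F\cong AF=\bigoplus_{h\in N}Au_h$: it is injective because $\sum_ha_hv_h=\sum_ha_hw_h^*u_h$ vanishes only if all $a_h$ do.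

Examples of $F$, two of them with finite-dimensional $A$, where the same computations apply: in the first example of Section 1, $N=G$ and $F=\mathrm{span}\{1,v\}\cong\mathbb C^2$; in the second, $N=\{1\}$ and $F=\mathbb C$. Let the group $\mathbb Z/2\times\mathbb Z/2$ act on $M_2(\mathbb C)$ by $\mathrm{Ad}\,X,\mathrm{Ad}\,Z$ with $Z=\mathrm{diag}(1,-1)$ and $X=\begin{pmatrix}0&1\\1&0\end{pmatrix}$. In general $v_gv_h=w_g^*\alpha_g(w_h^*)u_{gh}=(w_gw_h)^*u_{gh}$. Since $XZ=-ZX$, the $v$'s of the two generators anticommute. So $F$ is noncommutative of dimension $4$, i.e. $F\cong M_2(\mathbb C)$.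

For $h\in N$ we have $u_h=w_hv_h$ and $w_h\in A$ commutes with $F$, so $\theta_h|_F=\mathrm{Ad}\,v_h$. Hence the fixed point algebra $F^\theta$ commutes with all $v_h$, thus with $F$. It also commutes with $A$ and with all $u_g$. So
$$F^\theta\subseteq Z(F)\cap Z(B).$$
Let $z_1,\dots,z_l$ be the minimal projections of the commutative algebra $F^\theta$. Then $B=\bigoplus_iBz_i$. Since $G$ permutes the minimal central projections of $F$ via $\theta$, and $F^\theta$ is the fixed point algebra of $Z(F)$, the $z_i$ are the sums over the orbits. So, for $z=z_i$, $\theta$ acts transitively on the minimal central projections of $Fz$.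

Let $S\ni1$ be a set of coset representatives of $N$ in $G$. Then $B=\bigoplus_{s\in S}AFu_s=\bigoplus_{s\in S}u_sAF$. Let $\mathcal E:B\to AF$ be the projection onto the component $s=1$. It is an $AF$-bimodule map. If $y=\sum_su_sy_s$ with $y_s\in AF$, then
$$\mathcal E(y^*y)=\sum_sy_s^*y_s,\tag{7}$$
because $y_s^*u_s^*u_{s'}y_{s'}$ has a component in $AF$ only if $s^{-1}s'\in N$, i.e. $s=s'$. So $\mathcal E(b)\ge0$ for $b\ge0$, and $\mathcal E(b)\ne0$ if also $b\ne0$. For $b\in Bz$, $\mathcal E(b)=\mathcal E(bz)=\mathcal E(b)z$.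

## 10. Projections of $A$ inside hereditary subalgebras of $B$

We first collect three facts about projections.

**(E1)** For nonzero projections $p,p'\in A$ there is a nonzero projection $d\le p'$ with $d\lesssim p$.

*Proof.* By (F5) there is $c=pap'\ne0$. By (SP) there is a nonzero projection $d\in\mathrm{her}(c^*c)\subseteq p'Ap'$, and by (F1) it is equivalent to a projection in $\mathrm{her}(cc^*)\subseteq pAp$. $\square$

**(E2)** Let $D$ be simple, unital, infinite-dimensional with (SP). Below any nonzero projection $q\in D$ there are, for any $m$, $m$ nonzero orthogonal equivalent projections.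

*Proof.* By (F2) $1\lesssim q_M$ for some $M$, so $D$ is isomorphic to a corner of $M_M(qDq)$, and $qDq$ is infinite-dimensional. So it contains a self-adjoint element with at least two points in its spectrum, and thus nonzero orthogonal positive elements $a,b$. By (F5) there is $c=adb\ne0$. A nonzero projection $q''\in\mathrm{her}(c^*c)\subseteq\mathrm{her}(b)$ is equivalent to some $q'\in\mathrm{her}(cc^*)\subseteq\mathrm{her}(a)$, and $q'\perp q''$. Apply this to $q'$ and transport the result to $q''$ by the equivalence: this gives $4$ projections, then $8$, and so on. $\square$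

**(E3)** Given nonzero projections $p_1,\dots,p_k\in A$ and automorphisms $\beta_1,\dots,\beta_k$ of $A$, there is a nonzero projection $p_0\in A$ with $\beta_j(p_0)\lesssim p_j$ for all $j$.

*Proof.* Put $d_0=1$. Given $d_{j-1}\neq0$, (E1) gives $0\ne d'\le\beta_j(d_{j-1})$ with $d'\lesssim p_j$; set $d_j=\beta_j^{-1}(d')\le d_{j-1}$. Then $p_0=d_k$ works, since $\beta_j(d_k)\le\beta_j(d_j)\lesssim p_j$. $\square$

The next lemma shrinks the off-diagonal part of $b$ with Lemma 5. It cannot shrink the part in $AF$, and this is why a projection $e\in F$ appears.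

**Lemma 6.** Let $0\ne b\in(Bz)_+$, $z=z_i$. There are a nonzero projection $p\in A$ and a minimal projection $e\in F$, $e\le z$, with $pe\lesssim b$.

*Proof.* **Step 1: choose $e$.** By (7), $0\ne\mathcal E(b)=\mathcal E(b)z\ge0$. Write $z$ as a sum of minimal projections of $F$. For one of them, $e$, we have $\mathcal E(b)^{1/2}e\ne0$, so $e\mathcal E(b)e\neq0$. As $e(AF)e=A\otimes eFe=Ae$, $e\mathcal E(b)e=ce$ with $0\ne c\in A_+$. Scaling $b$, we may take $\|c\|=1$.

**Step 2: what has to be small.** Write $b=\sum_{s\in S}\sum_{h\in N}a_{s,h}v_hu_s$. For a projection $p\in A$, since $A$ commutes with $F$ and $u_sp=\alpha_s(p)u_s$,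
$$pe\,b\,pe=pcp\,e+\sum_{s\ne1,\,h}pa_{s,h}\alpha_s(p)\,ev_hu_se .\tag{8}$$
Let $(s_j,a_j)$, $1\le j\le m$, list the pairs $(s,a_{s,h})$ with $s\ne1$. Each $\alpha_{s_j}$ is outer because $s_j\notin N$. Choose $\kappa\in(0,1)$ with $\sum_j(\kappa+2\kappa\|a_j\|)<\frac38$.

**Step 3: choose $p$.** Let $H_0=\mathrm{her}((c-\frac78)_+)\subseteq A$, which is nonzero. Given $H_{j-1}\ne0$, Lemma 5 gives $x_j\in(H_{j-1})_+$ with $\|x_j\|=1$ and $\|x_ja_j\alpha_{s_j}(x_j)\|<\kappa$. Set $H_j=\mathrm{her}((x_j-(1-\kappa))_+)\subseteq H_{j-1}$, which is nonzero. By (SP) choose a nonzero projection $p\in H_m$. Then $p$ lies under the spectral projections $\chi_{[7/8,1]}(c)$ and $\chi_{[1-\kappa,1]}(x_j)$ in $A^{**}$, so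
$$\|p-pcp\|\le\tfrac18,\qquad\|p(1-x_j)\|\le\kappa .$$
Replacing the left $p$ by $px_j$ and the right $\alpha_{s_j}(p)$ by $\alpha_{s_j}(x_jp)$ costs at most $\kappa\|a_j\|$ each, so $\|pa_j\alpha_{s_j}(p)\|\le\|x_ja_j\alpha_{s_j}(x_j)\|+2\kappa\|a_j\|\le\kappa+2\kappa\|a_j\|$.

**Step 4: conclusion.** By (8), $\|pe\,b\,pe-pe\|<\frac18+\frac38=\frac12$. As $pe\ne0$ and $pe\,b\,pe$ is invertible in $peBpe$, we may put $y=b^{1/2}pe\,(pe\,b\,pe)^{-1/2}$. Then $y^*y=pe$ and $yy^*\in\mathrm{her}(b)$. $\square$

**Corollary 7.** Each $Bz_i$ is simple.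

*Proof.* Let $I\ne0$ be a closed ideal of $Bz$, $z=z_i$. It contains some nonzero $b\ge0$, hence $\mathrm{her}(b)$, hence some $pe$ as in Lemma 6. With $\sum d_i^*pd_i=1$, $d_i\in A$, we get $e=\sum d_i^*(pe)d_i\in I$. So $I$ contains the block of $Fz$ in which $e$ lies. Conjugating by the $u_g$ and using transitivity of $\theta$, $I$ contains all blocks of $Fz$. Thus $z\in I$. $\square$

**Lemma 8.** Let $0\ne b\in(Bz)_+$, $z=z_i$. There is a nonzero projection $p_0\in A$ with $(p_0z)_{n^2}\lesssim b$.

*Proof.* Take $p,e$ from Lemma 6, and write $z=\sum_{j=1}^de_j$ with orthogonal minimal projections $e_j\in F$. By transitivity there is, for each $j$, some $g_j\in G$ such that $\theta_{g_j}(e)$ lies in the block of $e_j$; so $e_j\sim\theta_{g_j}(e)$ in $F$. By (E2) choose orthogonal nonzero projections $p_{j,i}\le p$ in $A$, $j\le d$, $i\le n^2$. By (E3) choose a nonzero $p_0\in A$ with $\alpha_{g_j}^{-1}(p_0)\lesssim p_{j,i}$ in $A$ for all $j,i$. As $F$ commutes with $A$,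
$$p_0e_j\sim p_0\,u_{g_j}eu_{g_j}^*\sim u_{g_j}^*p_0u_{g_j}\,e=\alpha_{g_j}^{-1}(p_0)\,e\lesssim p_{j,i}\,e ;$$
the first equivalence is given by $p_0$ times a partial isometry in $F$, the second by conjugation with $u_{g_j}^*$, and the last comparison by a partial isometry of $A$ times $e$. Adding over $j$, $p_0z=\sum_jp_0e_j\lesssim\sum_jp_{j,i}e$ for each $i$. These $n^2$ projections are orthogonal and lie under $pe\lesssim b$. $\square$

## 11. Proof of Theorem 1

If $\dim A<\infty$, then $B$ is finite-dimensional and $\mathrm{tsr}(B)=1$. Let $\dim A=\infty$. By Section 9 and Corollary 7, $B=\bigoplus_iBz_i$ with each $D=Bz$, $z=z_i$, simple and unital. By (F4) it suffices to show $\mathrm{tsr}(D)=1$, and by Theorem 2 it suffices to verify $(*)_n$ with $n=|G|$.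

Let $0\ne b\in D_+$, and take $p_0$ from Lemma 8. So $\mathrm{her}(b)$ contains $n^2$ orthogonal copies of $p_0z$. Let $r\in D$ be the sum of $n$ of them. Then $r\ne0$ since $p_0z\neq0$ in $AF\cong A\otimes F$, and $r_n\sim(p_0z)_{n^2}\lesssim b$. The corner is
$$rDr\cong M_n(p_0z\,B\,p_0z),$$
a direct summand of $M_n(p_0Bp_0)$, because $z$ is central. By Lemma 1, where $\mathrm{tsr}(A)=1$ enters, and (F4), $\mathrm{tsr}(rDr)\le n$. So $(*)_n$ holds and $\mathrm{tsr}(D)=1$. $\blacksquare$

The number $n^2$ has two sources: one factor $n$ makes the corner a matrix algebra, as Lemma 1 requires, and the other provides the $n$ copies of $r$ that $(*)_n$ requires.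

## 12. The converse, the fixed point algebra, and the criterion under (SP)

*Proof of Theorem 3(a).* If $\mathrm{tsr}(D)=1$, take $t=1$ and use (F3). Conversely, let such a $t$ exist. We may assume $\dim D=\infty$. We verify $(*)_t$. Given $0\ne b\in D_+$, (SP) gives a nonzero projection $q\in\mathrm{her}(b)$, and (E2) gives orthogonal nonzero projections $q_1\sim\dots\sim q_t$ below $q$. By hypothesis there is $0\ne r\le q_1$ with $\mathrm{tsr}(rDr)\le t$. Transporting $r$ into each $q_i$ by the equivalences $q_1\sim q_i$, we get $t$ orthogonal copies of $r$ below $q$, so $r_t\lesssim b$. Theorem 2 applies. $\square$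

*Proof of Theorem 3(b).* "$\Rightarrow$" is Theorem 1. For "$\Leftarrow$" let $\mathrm{tsr}(B)=1$; we may assume $\dim A=\infty$. The plan is to repeat the counting of rows with the roles exchanged: $M_G(A)$ is built from $n$ copies of $B$.

**Step 1: $B$ inside $M_G(A)$.** Define $\Lambda:B\to M_G(A)$ by
$$\Lambda(a)=\sum_h\alpha_h^{-1}(a)\,\varepsilon_{h,h},\qquad\Lambda(u_k)=\sum_h\varepsilon_{kh,h}.$$
Since $\Lambda(u_k)\Lambda(a)\Lambda(u_k)^*=\sum_h\alpha_h^{-1}(a)\varepsilon_{kh,kh}=\sum_h\alpha_{kh}^{-1}(\alpha_k(a))\varepsilon_{kh,kh}=\Lambda(\alpha_k(a))$, and $k\mapsto\Lambda(u_k)$ is a unitary representation, $\Lambda$ is a $*$-homomorphism. For $g\in G$,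
$$\Lambda\Big(\sum_ka_ku_k\Big)\varepsilon_{g,g}=\sum_k\alpha_{kg}^{-1}(a_k)\,\varepsilon_{kg,g},$$
so $b\mapsto\Lambda(b)\varepsilon_{g,g}$ is a bijection of $B$ onto the $g$-th column of $M_G(A)$. Hence $M_G(A)=\bigoplus_g\Lambda(B)\varepsilon_{g,g}$.

**Step 2: a uniform bound for corners.** For a nonzero projection $p_0\in A$ let $P=\Lambda(p_0)$. It is diagonal and commutes with each $\varepsilon_{g,g}$, so $PM_G(A)P=\bigoplus_g\Lambda(p_0Bp_0)\varepsilon_{g,g}$. Given $x_1,\dots,x_n$ in this algebra, write $x_i=\sum_g\Lambda(b_{i,g})\varepsilon_{g,g}$ with $b_{i,g}\in p_0Bp_0$. By (F3) for $B$, the $n\times n$ matrix $[b_{i,g}]$ can be approximated by an invertible $[b'_{i,g}]\in M_n(p_0Bp_0)$. Put $(c_1,\dots,c_n)=(p_0,\dots,p_0)[b'_{i,g}]^{-1}$, so that $\sum_ic_ib'_{i,g}=p_0$ for all $g$. Then $x_i'=\sum_g\Lambda(b'_{i,g})\varepsilon_{g,g}$ is close to $x_i$, and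
$$\sum_i\Lambda(c_i)x_i'=\sum_g\Lambda(p_0)\varepsilon_{g,g}=P .$$
Hence $\mathrm{tsr}(PM_G(A)P)\le n$.

**Step 3: $(*)_n$ for $A$.** Let $0\ne b\in A_+$. By (SP) take a nonzero projection $p\in\mathrm{her}(b)$, by (E2) orthogonal nonzero projections $p_{g,i}\le p$ ($g\in G$, $i\le n$), and by (E3) a nonzero $p_0\in A$ with $\alpha_g^{-1}(p_0)\lesssim p_{g,i}$ for all $g,i$. Then $P=\Lambda(p_0)=\sum_g\alpha_g^{-1}(p_0)\varepsilon_{g,g}$ satisfies $P\lesssim\sum_gp_{g,i}$ for each $i$. Let $r\in A$ be a projection with $r\sim P$ and $r\le\sum_gp_{g,1}$. Then $r\ne0$, $r_n\sim P_n\lesssim\sum_{g,i}p_{g,i}\le p$, so $r_n\lesssim b$. By Step 2, $rAr\cong PM_G(A)P$ has stable rank at most $n$. So $(*)_n$ holds for the simple unital algebra $A$, and Theorem 2 gives $\mathrm{tsr}(A)=1$. $\square$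

*Proof of Theorem 3(c).* Let $e=\frac1n\sum_gu_g$, a projection in $B$ with $u_ge=eu_g=e$. For $a\in A$ and $g\in G$,
$$e(au_g)e=eae=\frac1n\sum_hu_hae=\frac1n\sum_h\alpha_h(a)\,u_he=\Big(\frac1n\sum_h\alpha_h(a)\Big)e .$$
The element in parentheses lies in $A^\alpha$, and equals $a$ if $a\in A^\alpha$. So $eBe=A^\alpha e$. Since $e$ commutes with $A^\alpha$, and $ae=\frac1n\sum_gau_g=0$ forces $a=0$, the map $a\mapsto ae$ is an isomorphism $A^\alpha\cong eBe$. By Theorem 1 and (F3), $\mathrm{tsr}(A^\alpha)=\mathrm{tsr}(eBe)=1$. $\blacksquare$
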